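# $k$-means++ with a random number of centers: the expected ratio over a window $\{K,\dots,K+L-1\}$

## 1. A bounded expected ratio for $k$ uniform on a window

**Theorem 1.** Let $X$ be a finite nonempty multiset of points in $\mathbb R^d$, let $1\le L\le K$ be integers, and let $k$ be uniform on $\{K,\dots,K+L-1\}$, independent of the random choices of the ordinary $k$-means++ algorithm run on $X$. Let $\mathrm{ALG}^t$ be the cost of the first $t$ sampled centers and $\mathrm{OPT}^t$ the optimal cost with $t$ centers; the ratio $\mathrm{ALG}^t/\mathrm{OPT}^t$ is read as $1$ when $\mathrm{OPT}^t=0$. Then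
$$\mathbb E\left[\frac{\mathrm{ALG}^k}{\mathrm{OPT}^k}\right]\le 9100+450\log_2\frac KL .$$
In particular, for $L=K$, that is, for $k$ uniform on $\{K,\dots,2K-1\}$, the expected ratio is at most $9100$, for every $d$, $X$ and $K$.

**Theorem 2.** For all integers $1\le L\le K$ there is a dataset $X$ such that every $t\in\{K,\dots,K+L-1\}$ satisfies
$$\mathbb E\left[\frac{\mathrm{ALG}^t}{\mathrm{OPT}^t}\right]\ge\frac1{72}\Big(1+\ln\frac KL\Big).$$

Let us unpack the words. The dataset $X=\{x_1,\dots,x_n\}$ may contain repeated points, and all sums and draws count multiplicity. For a finite nonempty set $C$ of centers,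
$$\phi(x,C)=\min_{c\in C}\|x-c\|^2,\qquad \phi(X,C)=\sum_{x\in X}\phi(x,C),\qquad \mathrm{OPT}^t=\min_{|C|=t}\phi(X,C).$$
The algorithm picks $c_1$ uniformly from the $n$ points. Given $C_i=\{c_1,\dots,c_i\}$, it picks $c_{i+1}=x$ with probability $\phi(x,C_i)/\phi(X,C_i)$; this is called a **$D^2$-step**. If $\phi(X,C_i)=0$, the next center is an arbitrary point of $X$ and the cost stays $0$. We put $\mathrm{ALG}^t=\phi(X,C_t)$.

An adversary fixes $X$ and $K$, and only then is $k$ drawn. The question for $L=K$ is posed in Vaclav Rozhon, "Randomizing the Number of Centers in k-means++", arXiv:2607.26202 (2026). Two facts form its background. For a fixed number $k$ of centers the worst-case expected ratio is $\Theta(\log k)$. And for a universal constant $C$, more than half of the $t\in\{K,\dots,2K-1\}$ satisfy $\mathbb P[\mathrm{ALG}^t/\mathrm{OPT}^t\le C]\ge\frac12$. So a random $k$ gives a constant ratio with constant probability, and the question is whether the *expectation* is bounded as well. Theorem 1 says yes.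 Theorems 1 and 2 together say that for a window of length $L$ the worst-case expected ratio is $\Theta(1+\log(K/L))$; at $L=1$ we see the logarithm of the fixed-$k$ situation, at $L=K$ a constant.

Since $\mathrm{OPT}^t$ is a number and $k$ is independent of the algorithm,
$$\mathbb E\left[\frac{\mathrm{ALG}^k}{\mathrm{OPT}^k}\right]=\frac1L\sum_{t=K}^{K+L-1}\mathbb E\left[\frac{\mathrm{ALG}^t}{\mathrm{OPT}^t}\right].$$
So there are two tasks: bound $\mathbb E\,\mathrm{ALG}^t/\mathrm{OPT}^t$ for each fixed $t$ by something that depends on the sequence $(\mathrm{OPT}^l)_l$, and then average over $t$.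

## 2. Four points by hand

For an index set $A$ write $o(A)=\min_z\sum_{x\in A}\|x-z\|^2$. The minimum is at the mean, and
$$\sum_{c\in A}\sum_{x\in A}\|x-c\|^2=2|A|\,o(A).\tag{1}$$
For $t=1$ this settles the matter: $c_1$ is uniform in $X$, so $\mathbb E\,\mathrm{ALG}^1=\frac1n\cdot 2n\,o(X)=2\,\mathrm{OPT}^1$.

Now take two groups of two points. Let $f_1,f_2,e_{1,1},e_{1,2},e_{2,1},e_{2,2}$ be orthonormal, $r>0$, and $X=\{f_j+re_{j,b}\}$. Squared distances are $2r^2$ inside a group and $2+2r^2$ across groups.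

*Two centers.* Splitting into the two groups costs $r^2+r^2=2r^2$. A triple costs, by (1), $\frac13(2r^2+2(2+2r^2))=\frac43+2r^2$, and two mixed pairs cost $2(1+r^2)$; hence $\mathrm{OPT}^2=2r^2$. After $c_1$, the mate of $c_1$ has cost $2r^2$ and the two other points have $2+2r^2$ each. So the second center is the mate, which is a waste, with probability
$$w=\frac{2r^2}{4+6r^2}=\frac{r^2}{2+3r^2}.$$
In that case $\mathrm{ALG}^2=4+4r^2$; otherwise $\mathrm{ALG}^2=4r^2$. Thus $\mathbb E\,\mathrm{ALG}^2=4r^2+4w$ and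
$$\mathbb E\left[\frac{\mathrm{ALG}^2}{\mathrm{OPT}^2}\right]=2+\frac{2}{2+3r^2}.$$
For small $r$ the wasted event has probability about $r^2/2$, but there the ratio is $2+2/r^2$. It contributes about $1$ to the expectation, although it is invisible to any statement "with constant probability".

*Three centers.* $\mathrm{OPT}^3=r^2$ (one pair and two single points). If the first two centers lie in different groups, the third is one of the two mates and one mate is left over: cost $2r^2$. If the first two lie in the same group, the third lies in the other group and again one mate is left: cost $2r^2$. So the ratio is always $2$. One extra center has erased the effect of the waste.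

This is the mechanism to control: a wasted center is rare but expensive, and extra centers repair it.

## 3. Covered sets and waste

**Conventions.** Points are indexed, and "sampling" means sampling an index. Put $\phi(A,C)=\sum_{x\in A}\phi(x,C)$ and $o_t=\mathrm{OPT}^t$, which is nonincreasing in $t$. Let $t^*$ be the largest $t$ with $o_t>0$ ($t^*=0$ if there is none). For $t>t^*$ the ratio is $1$. For $1\le i\le t^*$ we have $\mathrm{ALG}^i\ge o_i>0$, so the step $i\to i+1$ is a genuine $D^2$-step. Let $\mathcal F_i=\sigma(c_1,\dots,c_i)$ with $\mathcal F_0$ trivial, $\bar\Delta=\max(1,\Delta)$, and $\ln^+y=\max(0,\ln y)$ with $\ln^+0=0$; likewise $\log_2^+$.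

For every $T\ge1$, assigning each point to its nearest center in an optimal solution with $T$ centers gives a partition $\mathcal P$ of $X$ into at most $T$ nonempty sets with $\sum_{A\in\mathcal P}o(A)\le o_T$. We call such a $\mathcal P$ a *partition for $T$*.

**Definition (covered, waste).** Let $\mathcal P$ be a partition for $T$. A set $A\in\mathcal P$ is *covered* at time $i$ if one of the first $i$ sampled indices lies in $A$. Let $u_i$ be the number of uncovered sets, $H_i$ and $U_i$ the total cost $\phi(\cdot,C_i)$ of the covered and of the uncovered sets, and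
$$W_i=i-(|\mathcal P|-u_i),$$
the number of samples minus the number of covered sets. Then $W_1=0$, and $W$ increases by one exactly at *wasted* steps, those that sample in an already covered set. For $1\le i\le t^*$, given $\mathcal F_i$, the step $i\to i+1$ is wasted with probability $H_i/\mathrm{ALG}^i$.

*Example.* Take $X=\{0,1,10\}\subset\mathbb R$ and $\mathcal P=\{\{0,1\},\{10\}\}$. If $c_1=0$, then $H_1=1$, $U_1=100$, and the next step is wasted with probability $1/101$. If it is wasted, then $c_2=1$, $W_2=2-1=1$, $H_2=0$ and $U_2=81$.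

The next lemma says what a sample does to the set it falls into.

**Lemma 1** (Arthur–Vassilvitskii). (i) If $c$ is uniform in $A$, then $\mathbb E\,\phi(A,\{c\})=2o(A)$. (ii) If $\phi(A,C)>0$ and $c\in A$ is drawn with probability $\phi(c,C)/\phi(A,C)$, then $\mathbb E\,\phi(A,C\cup\{c\})\le8\,o(A)$.

*Proof.* (i) Divide (1) by $|A|$. (ii) For $c,y\in A$ we have $\phi(c,C)\le2\phi(y,C)+2\|y-c\|^2$. Average over $y\in A$:
$$\phi(c,C)\le\frac2{|A|}\phi(A,C)+\frac2{|A|}\sum_{y\in A}\|y-c\|^2.$$
Insert this for the numerator $\phi(c,C)$ in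
$$\mathbb E\,\phi(A,C\cup\{c\})=\sum_{c\in A}\frac{\phi(c,C)}{\phi(A,C)}\sum_{x\in A}\min\big(\phi(x,C),\|x-c\|^2\big).$$
In the part from the first summand bound the minimum by $\|x-c\|^2$; this part is at most $\frac2{|A|}\sum_{c,x}\|x-c\|^2=4o(A)$. In the part from the second summand bound the minimum by $\phi(x,C)$; the sum over $x$ cancels $\phi(A,C)$, and this part is at most $\frac2{|A|}\sum_{c,y}\|y-c\|^2=4o(A)$. $\square$

**First-cover bound.** We need the expected cost of the covered sets, conditionally on the past. Let $\tau_A$ be the first time an index of $A$ is sampled, and $\hat h_A=\phi(A,C_{\tau_A})$. Given $\mathcal F_{j-1}$ and $\tau_A=j\le t^*$, the sample $c_j$ has within $A$ the uniform distribution (if $j=1$) or the $D^2$-distribution (if $j\ge2$). By Lemma 1,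
$$\mathbb E\big[\hat h_A\,1[\tau_A=j]\,\big|\,\mathcal F_{j-1}\big]\le8\,o(A)\,\mathbb P(\tau_A=j\mid\mathcal F_{j-1}).\tag{2}$$
Costs only decrease later, so $H_i\le\sum_{A\in\mathcal P}\hat h_A1[\tau_A\le i]$, and therefore
$$\mathbb E H_i\le8\sum_{A\in\mathcal P}o(A)\le8\,o_T\qquad(i\le t^*).\tag{3}$$

## 4. The potential $WU/v$ and the logarithm it produces

Covered sets are cheap by (3), so the danger is the uncovered cost $U_t$. If $W$ steps were wasted and $v$ is the number of steps that remain plus $W$, then about $W$ of $v$ sets will stay uncovered at the end, so $WU/v$ is a natural forecast of the final uncovered cost. We compute its drift.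

**Lemma 2 (drift).** Let $X$ be split into a covered part and $u$ nonempty uncovered sets, with current centers $Q$, $\phi(X,Q)>0$, covered cost $H$ and uncovered cost $U$. Let $W\ge0$ and $v\ge\max(u,1)$ be integers. Make one $D^2$-step. If the sample is in the covered part, $(W,v)\mapsto(W+1,v)$. If it lies in an uncovered $A$, then $A$ becomes covered and $(W,v)\mapsto(W,v-1)$. Denote new values by $^+$ and set $W^+U^+/v^+:=0$ if $v^+=0$ (then no uncovered set remains). Then
$$\mathbb E\left[\frac{W^+U^+}{v^+}\right]\le\frac{WU}v+\frac{H}{\phi(X,Q)}\cdot\frac Uv\le\frac{WU}v+\frac Hv .$$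

*Proof.* Write $\phi=\phi(X,Q)=H+U$. The covered case has probability $H/\phi$ and $U^+\le U$, so it contributes at most $\frac H\phi\cdot\frac{(W+1)U}v$. For the uncovered case we claim a contribution of at most $\frac U\phi\cdot\frac{WU}v$. If $u=0$ or $v=1$ it contributes $0$. If $v\ge2$ and $u\ge1$, write $U_A=\phi(A,Q)$; the contribution is at most
$$\sum_A\frac{U_A}\phi\cdot\frac{W(U-U_A)}{v-1}\le\frac{WU^2}{\phi(v-1)}\Big(1-\frac1u\Big)\le\frac U\phi\cdot\frac{WU}v,$$
because $\sum_AU_A^2\ge U^2/u$ by Cauchy–Schwarz and $1-\frac1u\le\frac{v-1}v$. Adding the two cases gives the first inequality, and $U\le\phi$ gives the second. $\square$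

Now we sum the drift from a time $s$ to the end. We compare with $T=t-\Delta$ clusters, so that the algorithm has $\Delta$ centers to spare, and we keep the waste accumulated before $s$ as an explicit term.

**Lemma 3.** Let $2\le t\le t^*$, $0\le\Delta<t$, $T=t-\Delta$, let $\mathcal P$ be a partition for $T$, let $1\le s<t$ and $n=t-s$. Then
$$\mathbb E\,\mathrm{ALG}^t\le8\,o_T\Big(2+\ln^+\frac n{\bar\Delta}\Big)+\frac1n\,\mathbb E[W_s\,\mathrm{ALG}^s].$$

*Proof.* Put $v_i=t-i+W_i$. A wasted step leaves $v$ unchanged and raises $W$, a step into an uncovered set lowers $v$ by one; this is the update rule of Lemma 2. Moreover $v_i-u_i=t-|\mathcal P|\ge\Delta\ge0$. So for $i<t$ we have $v_i\ge\max(t-i,\bar\Delta)$. Lemma 2 applies to each step $i\to i+1$ with $s\le i<t$, and with (3),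
$$\mathbb E\left[\frac{W_tU_t}{v_t}\right]\le\mathbb E\left[\frac{W_sU_s}{v_s}\right]+8\,o_T\sum_{x=1}^n\frac1{\max(x,\bar\Delta)} .$$
At the end $v_t=W_t$. If $W_t>0$, the potential equals $U_t$. If $W_t=0$, then $u_t\le v_t=0$, so $U_t=0$, which is the convention of Lemma 2. So the left side is $\mathbb EU_t$. The sum is at most $1$ if $n\le\bar\Delta$, and at most $1+\sum_{x=\bar\Delta+1}^n\frac1x\le1+\ln\frac n{\bar\Delta}$ otherwise. Finally $v_s\ge n$, $U_s\le\mathrm{ALG}^s$, and we add $\mathbb EH_t\le8\,o_T$. $\square$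

**The direct use.** Take $s=1$, where $W_1=0$. Then
$$\mathbb E\,\mathrm{ALG}^t\le8\,o_{t-\Delta}\Big(2+\ln^+\frac{t-1}{\bar\Delta}\Big)\qquad(0\le\Delta<t).\tag{4}$$
With $\Delta=0$ this is a logarithmic ratio for fixed $t$. A sensible plan is now to average (4) over $t$: choose $\Delta$ as large as possible with $o_{t-\Delta}$ still comparable to $o_t$, and hope that $\Delta$ is of order $t$ for typical $t$.

**Where this stops.** It stops when $\mathrm{OPT}$ falls quickly everywhere. Take the dataset of $N$ points $8^{-j}e_j$, $1\le j\le N$, with $e_j$ orthonormal, and let $2\le t\le N-1$. Putting the points $j<t$ in singletons and serving the rest from the center $0$ gives $o_t\le\sum_{j\ge t}64^{-j}=\frac{64}{63}64^{-t}$. With $t-1$ centers, two of the first $t$ points share a cluster, and one of them has index at most $t-1$; this pair alone costs at least $\frac12\,64^{-(t-1)}$. So $o_{t-1}\ge31.5\,o_t$, hence $o_{t-\Delta}\ge31.5^\Delta o_t$. For $\Delta\ge1$,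
$$31.5^\Delta\Big(2+\ln\frac{t-1}\Delta\Big)\ge2+\ln\frac{t-1}\Delta+2\big(31.5^\Delta-1\big)\ge2+\ln(t-1)-\ln\Delta+2\Delta\ge2+\ln(t-1).$$
So for this dataset the right side of (4) is never below $8\,o_t(2+\ln(t-1))$, for any choice of $\Delta$ and *any* $t$ in the range. No averaging can help.

The loss comes from the early steps. In (4), step $i$ is charged $8o_T/(t-i)$ however early it is: the drift bound replaces $U_i/\mathrm{ALG}^i$ by $1$, as if the damage of a waste at time $i$ were still measured by the cost at time $i$. But if $\mathrm{OPT}$ falls quickly, the cost at a later time $s$ should be far smaller than $\mathrm{ALG}^i$. This is why Lemma 3 retains the term $\mathbb E[W_s\,\mathrm{ALG}^s]$. If, for some $s=t-n$, this term is $O(n\,o_T)$, the logarithm shrinks from $\ln(t/\bar\Delta)$ to $\ln(n/\bar\Delta)$. Now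
$$\mathbb E[W_s\,\mathrm{ALG}^s]=\sum_{i=1}^{s-1}\mathbb E\big[1[\text{step }i\to i+1\text{ wasted}]\;\mathrm{ALG}^s\big].\tag{5}$$
Using only $\mathrm{ALG}^s\le\mathrm{ALG}^i$, each term is at most $\mathbb E[\frac{H_i}{\mathrm{ALG}^i}\mathrm{ALG}^i]\le8\,o_T$. This is good enough for $O(n)$ indices $i$ near $s$. For the far ones we need to know how much the cost falls between $i$ and $s$.

## 5. Restarting from a given set of centers

Here we bound the cost after $m$ more $D^2$-steps in terms of the best cost that fewer new clusters could achieve from the present centers.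

**Definition.** For a finite nonempty set $Q$ of centers and an integer $r\ge0$, let $M_r(Q)$ be the minimum of
$$\phi\Big(X\setminus\bigcup_jA_j,\,Q\Big)+\sum_jo(A_j)$$
over families of at most $r$ disjoint nonempty index sets $A_j$: each $A_j$ gets its own optimal center, the rest is served by $Q$.

Clearly $M_r(Q\cup Q')\le M_r(Q)\le M_0(Q)=\phi(X,Q)$. *Example:* for $X=\{0,1,10\}$ and $Q=\{0\}$ we have $M_0=101$, $M_1=1$ (choose $\{10\}$; the choices $\{1\}$, $\{1,10\}$ give $100$, $40.5$, and a set containing $0$ and $10$ costs at least $50$), and $M_2=0$.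

**Lemma 4 (restart).** Let $1\le\delta\le m$ be integers and let $Q_m$ be obtained from $Q$ by $m$ $D^2$-steps. Then
$$\mathbb E\,\phi(X,Q_m)\le8\Big(2+\ln\frac m\delta\Big)M_{m-\delta}(Q).$$

*Proof.* Let $A_1,\dots,A_u$ with $u\le m-\delta$ be optimal for $M_{m-\delta}(Q)$. Declare these sets uncovered and the rest of $X$ covered. Start with $W_0=0$, $v_0=m$ and update as in Lemma 2. A step made when the cost is already $0$ is treated as a covered sample (no set changes its status); then $U=0$, the potential is $0$ before and after, and the inequality $\mathbb E[W^+U^+/v^+]\le WU/v+H/v$ remains true.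

After $l$ steps $v_l=m-l+W_l$ and $v_l-u_l=m-u\ge\delta$, so $v_l\ge\max(m-l,\delta)\ge1$. At the end $v_m=W_m\ge1$, so the final potential is $U_m$. The initial potential is $0$. The part covered at the start costs at most $\phi(X\setminus\bigcup A_j,Q)$ at all times, and each $A_j$, when first sampled, is hit by a $D^2$-sample, so by Lemma 1(ii), as in (3),
$$\mathbb EH_l\le\phi\Big(X\setminus\bigcup A_j,Q\Big)+8\sum_jo(A_j)\le8\,M_{m-\delta}(Q).$$
Lemma 2 gives
$$\mathbb EU_m\le\sum_{l=0}^{m-1}\frac{\mathbb EH_l}{\max(m-l,\delta)}\le8M_{m-\delta}(Q)\sum_{x=1}^m\frac1{\max(x,\delta)}\le8M_{m-\delta}(Q)\Big(1+\ln\frac m\delta\Big).$$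
Add $\mathbb EH_m\le8M_{m-\delta}(Q)$. $\square$

**What remains for the far terms.** Suppose we apply Lemma 4 from time $i+1$ to time $s$, with $r+\delta$ steps in between. It bounds the $i$-th term in (5) by a logarithm times
$$\mathbb E\Big[\frac{H_i}{\mathrm{ALG}^i}M_r(C_i)\Big]=\mathbb E[H_i\,\gamma_i(r)],\qquad\gamma_i(r):=\frac{M_r(C_i)}{\mathrm{ALG}^i}\in[0,1].$$
We want $M_r(C_i)$ to be of the order of $o_{s_0}$, where $s_0$ is somewhat less than $s$. A partition for $s_0$ has at most $s_0-i+W'_i$ uncovered sets at time $i$, where $W'$ is *its* waste count. So if $W'_i$ is small, the uncovered sets can all be bought. We need a tail bound for $W'_i$, and it must hold with the weight $H_i$ inside the expectation, since $H_i$ may be correlated with the bad event.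

## 6. An exponential supermartingale with capped factors

Fix $1\le i\le t^*$ and $1\le T'\le t^*$. Put $O=o_{T'}$ and fix a partition $\mathcal Q$ for $T'$. Let $W'_j$ be its waste count ($W'_0:=0$) and $h_B(j)=\phi(B,C_j)$ for $B\in\mathcal Q$.

**The uncapped attempt.** Given $\mathcal F_j$, a waste inside the covered set $B$ has probability $h_B(j)/\mathrm{ALG}^j\le h_B(j)/o_j$. If $h_B$ stayed frozen at a value $h$, the growth of $\mathbb E e^{\mu W'}$ due to $B$ up to time $i$ would be at most $\prod_l\big(1+(e^\mu-1)h/o_l\big)\le e^{\nu h\kappa}$ with $\nu=e^\mu-1$ and $\kappa=\sum_l1/o_l$. So one would attach the factor $e^{\nu h\kappa}$ to every covered set. This breaks at the moment when $B$ becomes covered: then $h$ is random, and Lemma 1 controls only its mean. For instance, let $B$ consist of $N$ points at $0$ and one point at $1$. Then $o(B)=\frac N{N+1}<1$, and a uniform sample in $B$ gives cost $N$ with probability $\frac1{N+1}$. So $\mathbb Ee^{ah}\ge e^{aN}/(N+1)$, which is unbounded in $N$ for each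 $a>0$.

**The way around it.** If $h_B$ is very large, then $B$ is likely to be sampled again, and by Lemma 1(ii) that sample *redraws* the cost of $B$ with mean at most $8o(B)$. So a set should never be worth more than one wasted step, $e^\mu$, times the value of a fresh draw. We call the value of a fresh draw $e^{\beta o(B)\kappa}$ and choose $\beta$ so that this is consistent.

Fix $\kappa_*>0$ and $\mu>0$, and put
$$\nu=e^\mu-1\ (\ge\mu),\qquad\beta=8\nu e^\mu,\qquad\kappa_j=\kappa_*+\sum_{l=j}^{i-1}\frac1{o_l}\ (1\le j\le i),\qquad\kappa_0:=\kappa_1,$$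
$$f_B(h,\kappa)=\min\big\{e^{\nu h\kappa},\,e^{\mu+\beta o(B)\kappa}\big\},\qquad E_i=\sum_{B\text{ covered at }i}\min(1,h_B(i)\kappa_*),$$
$$S_j=e^{\mu W'_j}\prod_{B\text{ covered at }j}f_B(h_B(j),\kappa_j)\prod_{B\text{ uncovered at }j}e^{\beta o(B)\kappa_j}\quad(1\le j\le i),\qquad S_0=e^{\beta\kappa_1\sum_Bo(B)}\le e^{\beta O\kappa_1}.$$
The quantity $E_i$ counts, with truncation, the covered sets that are still expensive. The first lemma is the consistency of $\beta$: a fresh draw is worth at most $e^{\beta b\kappa}$.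

**Lemma 5.** If $h'\ge0$ is random, $\kappa>0$, $b\ge0$ and $\mathbb Eh'\le8b$, then $\mathbb E\min\{e^{\nu h'\kappa},e^{\mu+\beta b\kappa}\}\le e^{\beta b\kappa}$.

*Proof.* Let $g(z)=\int_0^1e^{\theta z}\,d\theta$. Then $e^z=1+zg(z)$, $g$ is nondecreasing, and $g(\mu+z)\le e^\mu g(z)$ for $z\ge0$. For $y,z\ge0$ we have $\min(e^z,e^y)\le1+zg(y)$: if $z\le y$, then $e^z=1+zg(z)\le1+zg(y)$; if $z>y$, then $e^y=1+yg(y)\le1+zg(y)$. With $z=\nu h'\kappa$ and $y=\mu+\beta b\kappa$ the expectation is at most
$$1+8\nu b\kappa\,g(\mu+\beta b\kappa)\le1+8\nu e^\mu b\kappa\,g(\beta b\kappa)=1+\beta b\kappa\,g(\beta b\kappa)=e^{\beta b\kappa}.\qquad\square$$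

**Lemma 6.** (a) $(S_j)_{0\le j\le i}$ is a supermartingale. (b) $S_{j+1}\le e^\mu S_j$ surely for $0\le j<i$. (c) $S_i\ge e^{\mu(W'_i+E_i)}$.

*Proof of (c)* (this turns $S_i$ into information on $W'_i+E_i$). We have $\kappa_i=\kappa_*$, and since $\nu\ge\mu$, $f_B(h,\kappa_*)\ge\min(e^{\nu h\kappa_*},e^\mu)\ge e^{\mu\min(1,h\kappa_*)}$. The factors of uncovered sets are at least $1$.

*Proof of (b)* (needed later to make a bound measurable one step earlier). Both $\kappa_j$ and $h_B(j)$ are nonincreasing in $j$, and $f_B$ is nondecreasing in both arguments. A sample in a covered set multiplies $e^{\mu W'}$ by $e^\mu$ and increases no other factor. A sample in an uncovered $B$ replaces the factor $e^{\beta o(B)\kappa_j}$ by at most $e^{\mu+\beta o(B)\kappa_{j+1}}$ and increases no other factor.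

*Proof of (a), step $0\to1$.* Given $c_1\in B$, the point $c_1$ is uniform in $B$. By Lemma 1(i) and Lemma 5 the new factor of $B$ has conditional expectation at most $e^{\beta o(B)\kappa_1}$, its value in $S_0$. The other factors are unchanged, and $W'_1=0$.

*Proof of (a), step $j\to j+1$ with $1\le j<i$.* Put $\kappa=\kappa_j$, $\eta=1/o_j\ge1/\mathrm{ALG}^j$ and $\kappa'=\kappa_{j+1}=\kappa-\eta$. Let $S^*$ be $S_j$ with $\kappa$ replaced by $\kappa'$. Work conditionally on $\mathcal F_j$.

If the sample lies in an uncovered $B$, then Lemma 1(ii) and Lemma 5 for the factor of $B$, and monotonicity for the others, bound the conditional expectation of $S_{j+1}$ by $S^*$.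

If the sample lies in a covered $B$, which has probability $p_B=h_B(j)/\mathrm{ALG}^j\le\min(1,h_B(j)\eta)$, the conditional expectation of $S_{j+1}$ is at most $S^*m_B$, where
$$m_B=\min\Big\{e^\mu,\ \frac{\mathrm{Cap}'_B}{f_B(h_B(j),\kappa')}\Big\}\ge1,\qquad\mathrm{Cap}'_B=e^{\mu+\beta o(B)\kappa'}.$$
The bound with $e^\mu$ uses $h_B(j+1)\le h_B(j)$. The other bound uses the redraw: given a $D^2$-sample inside $B$ we have $\mathbb Eh_B(j+1)\le8o(B)$ by Lemma 1(ii), so by Lemma 5 the new factor of $B$ has expectation at most $e^{\beta o(B)\kappa'}$, while $e^{\mu W'}$ is multiplied by $e^\mu$.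

Adding all cases,
$$\mathbb E[S_{j+1}\mid\mathcal F_j]\le S^*\Big(1+\sum_{B\text{ covered}}p_B(m_B-1)\Big)\le S^*\prod_{B\text{ covered}}\big(1+p_B(m_B-1)\big).$$
For uncovered $B$ we have $e^{\beta o(B)\kappa'}\le e^{\beta o(B)\kappa}$. So it suffices to show, for covered $B$ and $h=h_B(j)$,
$$\big(1+p_B(m_B-1)\big)f_B(h,\kappa')\le f_B(h,\kappa).$$

* If $f_B(h,\kappa')=\mathrm{Cap}'_B$, then $m_B=1$, and $f_B$ is monotone in $\kappa$.
* If $f_B(h,\kappa')=e^{\nu h\kappa'}<\mathrm{Cap}'_B$ and $f_B(h,\kappa)=e^{\nu h\kappa}$, then $1+p_B(m_B-1)\le1+p_B(e^\mu-1)\le1+\nu h\eta\le e^{\nu h\eta}$, and $e^{\nu h\eta}e^{\nu h\kappa'}=e^{\nu h\kappa}$.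
* If $f_B(h,\kappa')=e^{\nu h\kappa'}<\mathrm{Cap}'_B$ and $f_B(h,\kappa)=e^{\mu+\beta o(B)\kappa}$, then, since $m_Bf_B(h,\kappa')\le\mathrm{Cap}'_B$, the left side is at most $(1-p_B)f_B(h,\kappa')+p_B\mathrm{Cap}'_B\le\mathrm{Cap}'_B\le f_B(h,\kappa)$. $\square$

Next we insert the weight $H_i$. The difficulty is the correlation between $H_i$ and the tail event. The remedy is to split $H_i$ according to when each set was first covered, and to use (2) at that time.

**Lemma 7.** Let $T\ge1$ and let $\mathcal P$ be a partition for $T$ with covered cost $H_i$. For $\theta\ge0$,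
$$\mathbb E\big[H_i;\,W'_i+E_i\ge\theta\big]\le16\,o_T\exp\Big(\tfrac12\big[\mu-\mu\theta+\beta O\kappa_1\big]\Big).$$

*Proof.* Let $D=\{W'_i+E_i\ge\theta\}$. For $1\le j\le i$, Markov's inequality with Lemma 6(c), then 6(a), then $\min(1,y)\le\sqrt y$, then 6(b), give
$$\mathbb P(D\mid\mathcal F_j)\le\min\big(1,e^{-\mu\theta}\,\mathbb E[S_i\mid\mathcal F_j]\big)\le\min\big(1,S_je^{-\mu\theta}\big)\le\big(S_je^{-\mu\theta}\big)^{1/2}\le\big(e^{\mu-\mu\theta}S_{j-1}\big)^{1/2}.$$
The last quantity is $\mathcal F_{j-1}$-measurable, and $\hat h_A1[\tau_A=j]$ is $\mathcal F_j$-measurable. So, conditioning first on $\mathcal F_j$ and then, by (2), on $\mathcal F_{j-1}$,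
$$\mathbb E\big[\hat h_A1[\tau_A=j]1_D\big]\le\mathbb E\big[\hat h_A1[\tau_A=j]\,(e^{\mu-\mu\theta}S_{j-1})^{1/2}\big]\le8\,o(A)\,e^{(\mu-\mu\theta)/2}\,\mathbb E\big[1[\tau_A=j]\sqrt{S_{j-1}}\big].$$
The events $\{\tau_A=j\}$ are disjoint. Summing over $1\le j\le i$,
$$\mathbb E\big[\hat h_A1[\tau_A\le i]1_D\big]\le8\,o(A)\,e^{(\mu-\mu\theta)/2}\,\mathbb E\max_{0\le j<i}\sqrt{S_j}.$$
Recall the maximal inequality $\mathbb P(\max_jS_j\ge a)\le S_0/a$ for nonnegative supermartingales with constant $S_0$. It gives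
$$\mathbb E\max_j\sqrt{S_j}\le\sqrt{S_0}+\int_{\sqrt{S_0}}^\infty\frac{S_0}{w^2}\,dw=2\sqrt{S_0}\le2e^{\beta O\kappa_1/2}.$$
Sum over $A\in\mathcal P$ and use $H_i\le\sum_A\hat h_A1[\tau_A\le i]$. $\square$

The square root is what makes the argument close: $S_j$ itself has no bounded maximum in mean from the maximal inequality, but $\sqrt{S_j}$ has. Finally we translate the tail bound into a bound for $\mathbb E[H_i\gamma_i(r)]$.

**Lemma 8.** With $\mathcal P$, $T$, $H_i$ as in Lemma 7: if $r\ge0$ is an integer, $\theta\ge0$ and $r\ge T'-i+\theta$, then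
$$\mathbb E[H_i\gamma_i(r)]\le o_T\Big\{16\,e^{\frac12[\mu-\mu\theta+\beta O\kappa_1]}+\frac{8(O+\theta/\kappa_*)}{o_i}\Big\}.$$

*Proof.* Suppose $W'_i+E_i<\theta$. Select all uncovered sets of $\mathcal Q$, which number $|\mathcal Q|-i+W'_i\le T'-i+W'_i$, and all covered $B$ with $h_B(i)\kappa_*\ge1$, which number at most $E_i$. At most $T'-i+W'_i+E_i\le r$ sets are selected, so they are an admissible family for $M_r(C_i)$. A set that is not selected satisfies $h_B(i)=\min(1,h_B(i)\kappa_*)/\kappa_*$. Hence $M_r(C_i)\le O+E_i/\kappa_*\le O+\theta/\kappa_*$, and with $\mathrm{ALG}^i\ge o_i$ and $\mathbb EH_i\le8o_T$ this event contributes at most $8\,o_T(O+\theta/\kappa_*)/o_i$. On the complement use $\gamma_i\le1$ and Lemma 7. $\square$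

## 7. The bound for a fixed $t$

We need a condition on $s_0=t-m$ which makes all far terms of (5) summable. For $1\le s\le t^*$ let
$$q_s=\sum_{l=1}^{s-1}\Big(\frac{o_s}{o_l}\Big)^{1/4}\qquad(q_1=0).$$
The quantity $q_s$ is roughly the length of the recent past in which $\mathrm{OPT}$ was comparable to $o_s$. If $q_{s_0}$ is small compared with $m$, then $\mathrm{OPT}$ has dropped a lot over any stretch of length of order $m$ before $s_0$.

**Proposition 9.** Let $t\le t^*$, $40\le m\le t-1$, $q_{t-m}\le m/32$ and $0\le\Delta<t$. Then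
$$\mathbb E\,\mathrm{ALG}^t\le o_{t-\Delta}\Big(416+8\ln^+\frac m{\bar\Delta}\Big).$$

*Proof.* **Step 1: reduction to $\mathbb E[W_s\,\mathrm{ALG}^s]$.** Let $s_0=t-m\ge1$ and $\delta=\lfloor m/4\rfloor\ge10$, so $m\le4\delta+3\le8\delta$. Let $s=s_0+2\delta+1$ and $n=t-s=m-2\delta-1\ge\frac m2-1\ge\frac m4\ge\delta$. Let $T=t-\Delta$ and let $\mathcal P$ be a partition for $T$. By Lemma 3 and $\delta\le n\le m$, it suffices to prove
$$\mathbb E[W_s\,\mathrm{ALG}^s]\le400\,\delta\,o_T,$$
since then $\mathbb E\,\mathrm{ALG}^t\le o_T(16+8\ln^+(m/\bar\Delta)+400)$. We split the sum (5).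

**Step 2: near terms, $i\ge s_0-\delta$.** Here the trivial bound suffices. As $i\le s-1=s_0+2\delta$, there are at most $3\delta+1$ such terms, each at most $8\,o_T$ by the remark after (5). Their total is at most $(24\delta+8)o_T\le25\,\delta\,o_T$.

**Step 3: far terms, reduction to $\gamma_i$.** Let $1\le i<s_0-\delta$ and $z=s_0-i>\delta$. From time $i+1$ to time $s$ there are $z+2\delta\le3z$ steps. By Lemma 4, used conditionally on $\mathcal F_{i+1}$ with slack $\delta$, and by monotonicity of $M_r$,
$$\mathbb E[\mathrm{ALG}^s\mid\mathcal F_{i+1}]\le8\Big(2+\ln\frac{3z}\delta\Big)M_{z+\delta}(C_{i+1})\le8\Big(2+\ln\frac{3z}\delta\Big)M_{z+\delta}(C_i).$$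
The indicator that step $i\to i+1$ is wasted is $\mathcal F_{i+1}$-measurable, and the last bound is $\mathcal F_i$-measurable. So the $i$-th term of (5) is at most
$$8\Big(2+\ln\frac{3z}\delta\Big)\mathbb E\Big[\frac{H_i}{\mathrm{ALG}^i}M_{z+\delta}(C_i)\Big]=8\Big(2+\ln\frac{3z}\delta\Big)\mathbb E[H_i\,\gamma_i(z+\delta)].$$

**Step 4: what the condition on $q_{s_0}$ gives.** For $1\le l\le l'<s_0$ we have $(o_{s_0}/o_{l'})^{1/4}\ge(o_{s_0}/o_l)^{1/4}$. So $(s_0-l)(o_{s_0}/o_l)^{1/4}\le q_{s_0}\le\frac m{32}\le\frac\delta4$, that is,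
$$\frac{o_{s_0}}{o_l}\le\Big(\frac\delta{4(s_0-l)}\Big)^4\qquad(1\le l<s_0).\tag{6}$$

**Step 5: choice of parameters in Lemma 8.** We aim for $\mathbb E[H_i\gamma_i(z+\delta)]\le10(\delta/z)^2o_T$. Take $T'=s_0$, $O=o_{s_0}$, $\theta=\delta$, $r=z+\delta=T'-i+\theta$,
$$\mu=1+\ln\frac z\delta\ge1,\qquad\kappa_*=\frac\delta{4\beta O}.$$
By (6), $O\sum_{l<i}\frac1{o_l}\le\frac{\delta^4}{256}\sum_{k>z}k^{-4}\le\frac{\delta^4}{768\,z^3}$. Also $\beta\le8e^{2\mu}=8e^2(z/\delta)^2$. Since $\delta^2/z\le\delta$ and $8e^2/768<\frac14$,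
$$\beta O\kappa_1\le\frac{8e^2}{768}\cdot\frac{\delta^2}z+\frac\delta4\le\frac\delta2\le\frac{\mu\delta}2.$$
As $\delta\ge10$, the exponent in Lemma 8 is at most $\frac12\mu(1-\frac\delta2)\le-2\mu$. So the first term in braces is at most $16e^{-2\mu}=16e^{-2}(\delta/z)^2\le2.2\,(\delta/z)^2$. For the second term, $\theta/\kappa_*=4\beta O\le32e^2(z/\delta)^2O$, so $O+\theta/\kappa_*\le238\,(z/\delta)^2O$; and $O/o_i\le\frac1{256}(\delta/z)^4$ by (6). So it is at most $8\cdot238\cdot\frac1{256}(\delta/z)^2\le7.5\,(\delta/z)^2$. Together this is at most $10(\delta/z)^2$.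

**Step 6: summation.** The function $(2+\ln3+\ln y)y^{-2}$ is decreasing on $y\ge1$. So the far terms total at most
$$80\,o_T\sum_{z>\delta}\Big(2+\ln3+\ln\frac z\delta\Big)\Big(\frac\delta z\Big)^2\le80\,o_T\,\delta\int_1^\infty\frac{2+\ln3+\ln y}{y^2}\,dy=80(3+\ln3)\,\delta\,o_T\le330\,\delta\,o_T.$$
Near and far terms together are at most $355\,\delta\,o_T\le400\,\delta\,o_T$. $\square$

We now choose $m$ and $\Delta$ as well as possible. For $41\le t\le t^*$ let
$$m_t=\min\Big\{m:\ 40\le m\le t-1,\ q_{t-m}\le\frac m{32}\Big\},\qquad\Delta_t=\max\big\{0\le\Delta\le t-1:\ o_{t-\Delta}\le16\,o_t\big\}.$$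
The first set contains $m=t-1$ because $q_1=0$; the second contains $0$. Proposition 9 gives, since $416\cdot16=6656$ and $128\ln2\le89$,
$$\frac{\mathbb E\,\mathrm{ALG}^t}{o_t}\le6656+128\ln^+\frac{m_t}{\bar\Delta_t}\le6656+89\log_2^+\frac{m_t}{\bar\Delta_t}.\tag{7}$$
For the small values $2\le t\le\min(40,t^*)$, (4) with $\Delta=0$ gives a ratio of at most $8(2+\ln39)<46$; for $t=1\le t^*$ it is $2$.

## 8. Averaging $\log(m_t/\bar\Delta_t)$ over the window

From here on everything is deterministic: only the positive nonincreasing sequence $o_1,\dots,o_{t^*}$ matters. Put $w_l=o_l^{1/4}$. Then $q_s=\sum_{l<s}w_s/w_l\le s-1$ and, for $1\le s<t^*$,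
$$q_{s+1}=\frac{w_{s+1}}{w_s}(q_s+1)\le q_s+1.\tag{8}$$

**Three sequences to keep in mind.** (We use only that they are positive and nonincreasing.)

* *Fast decay*, $w_l\ge2w_{l+1}$ for all $l$, as for the dataset in Section 4 ($31.5^{1/4}>2$). Then $q_s<1$ for all $s$, so $m_t=40$ for all $t\ge41$ and $\log_2^+(m_t/\bar\Delta_t)\le\log_2 40$. The obstruction of Section 4 is gone.
* *Constant*, $o_l=1$. Then $q_s=s-1$ and $\Delta_t=t-1\ge m_t$; the logarithm is $0$.
* *A cliff*: $o_l=1$ for $l<a$ and $o_l=\varepsilon^4$ for $l\ge a$, with $a\ge 41$ and $\varepsilon\le1/a$. Then $q_s=s-1$ for $s<a$, and $q_{a+j}=\varepsilon(a-1)+j$. At $t=a$ we have $\Delta_a=0$, and $m_a$ is the least $m\ge40$ with $a-m-1\le m/32$, so $m_a\ge\frac{32}{33}(a-1)$: the logarithm is really of size $\log a$. But at $t=a+j$ with $j\ge40$, $m=j$ is admissible because $q_a\le1\le\frac{40}{32}$, so $m_t\le j$, while $\Delta_t=j$: the logarithm is $0$. Only the $40$ values $a\le t<a+40$ suffer.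

The cliff shows why averaging is needed. We now prove that this is the general picture. Let $I=\{K,\dots,K+L-1\}\cap[41,t^*]$ and $\bar q_t=\max(1,q_t)$. We split
$$\log_2^+\frac{m_t}{\bar\Delta_t}\le\log_2^+\frac{m_t}{\bar q_t}+\log_2^+\frac{\bar q_t}{\bar\Delta_t}$$
and treat each part by counting dyadic scales. "Dyadic" means $x=2^p$ with an integer $p\ge0$. An interval $[a,b)$ or $(a,b]$ contains at least $b-a-1$ integers.

**Step A:** $\ \sum_{t\in I}\log_2^+(m_t/\bar q_t)\le L\big(15+\log_2\frac KL\big)$. The purpose is to show that few $t$ near a given place can need a look-back $m_t$ much longer than $\bar q_t$, because by minimality of $m_{t'}$ a long look-back forces $q$ to be large in between.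

Let $\mathcal E$ be the set of $(t,x)$ with $t\in I$, $x$ dyadic, $x\ge\max(64,16\bar q_t)$ and $2x<m_t$. Since $\max(64,16\bar q_t)\le64\bar q_t$, for each $t$ the number of such $x$ is at least $\log_2\frac{m_t/2}{64\bar q_t}-1=\log_2\frac{m_t}{\bar q_t}-8$. Hence $\log_2^+(m_t/\bar q_t)\le8+\#\{x:(t,x)\in\mathcal E\}$.

*Scales $x>L$.* Here $x<m_t/2\le(t-1)/2<K$, since $t\le2K-1$. So there are at most $1+\log_2\frac KL$ scales per $t$.

*Scales $x\le L$.* Distribute the unit of $(t,x)$ with weight $1/x$ over the $x$ integers $s\in(t-2x,t-x]$. All these $s$ lie in the open interval $(K-2L,K+L)$, so at most $3L$ integers $s$ are charged. One scale $x$ gives a fixed $s$ at most $1$ in total, since $t\in[s+x,s+2x)$ leaves $x$ values of $t$.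

How many scales can charge the same $s$? Suppose $(t,x)$ and $(t',x')$ charge $s$ with $x'\ge4x$. From $t'\ge s+x'$ and $t<s+2x$ we get $t'-t>x'-2x\ge2x\ge40$. From $t'<s+2x'$ and $t>s$ we get $t'-t<2x'<m_{t'}$. Also $t'-t\le t'-1$. So $m=t'-t$ lies in the allowed range $40\le m\le t'-1$ but below the minimum $m_{t'}$; hence it violates the condition, that is, $q_t=q_{t'-m}>\frac m{32}\ge\frac{2x}{32}=\frac x{16}$. This contradicts $x\ge16\bar q_t\ge16q_t$. So any two scales that charge $s$ differ by a factor of less than $4$, and at most two dyadic scales charge $s$. These pairs therefore number at most $2\cdot3L=6L$.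

Total: at most $8L+L(1+\log_2\frac KL)+6L$, as claimed.

**Step B:** $\ \sum_{t\in I}\log_2^+(\bar q_t/\bar\Delta_t)\le12L+4L\ln\frac KL+L\log_2\frac KL$. The purpose is to show that $q_t$ can much exceed $\Delta_t$ only if $q$ has recently dropped; and as $q$ rises by at most $1$ per step, the total drop is limited.

Let $\mathcal G$ be the set of $(t,x)$ with $t\in I$, $x$ dyadic and $\Delta_t<x\le q_t/8$. If $q_t>1$, the number of such $x$ is at least the number of dyadic $x\in(\bar\Delta_t,q_t/8]$, which is at least $\log_2\frac{q_t}{8\bar\Delta_t}-1=\log_2\frac{\bar q_t}{\bar\Delta_t}-4$. If $q_t\le1$, then $\log_2^+(\bar q_t/\bar\Delta_t)=0$. Hence $\log_2^+(\bar q_t/\bar\Delta_t)\le4+\#\{x:(t,x)\in\mathcal G\}$.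

*Scales $x>L$.* Here $L<x\le q_t/8\le(t-1)/8\le K/4$. If there are any such scales, their number is at most $\log_2\frac K{4L}+1\le\log_2\frac KL$; if there are none, the bound $\log_2\frac KL\ge0$ is trivial.

*Scales $x\le L$: each pair sees a drop of $q$.* Let $(t,x)\in\mathcal G$ with $x\le L$. As $q_t\le t-1$, we have $x\le t-1$. As $x>\Delta_t$, we have $o_{t-x}>16\,o_t$, that is, $w_{t-x}>2w_t$. For $t-x\le l<t$, (8) gives $q_l\ge q_t-(t-l)\ge q_t-x\ge7x>0$, and, writing $\lambda_l:=\ln^+\frac{q_l}{q_{l+1}}$ (note that $q_{l+1}\ge w_{l+1}/w_l>0$),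
$$\ln\frac{w_l}{w_{l+1}}=\ln\frac{q_l+1}{q_{l+1}}\le\lambda_l+\ln\Big(1+\frac1{q_l}\Big)\le\lambda_l+\frac1{q_l}.$$
Summing over the $x$ values of $l$,
$$\ln2<\sum_{l=t-x}^{t-1}\lambda_l+x\cdot\frac1{7x}=\sum_{l=t-x}^{t-1}\lambda_l+\frac17,\qquad\text{so}\qquad1\le2\sum_{l=t-x}^{t-1}\lambda_l.$$
Therefore the number of these pairs is at most $2\sum_l\lambda_lN_l$, where
$$N_l=\#\{(t,x)\in\mathcal G:\ x\le L,\ l<t\le l+x\}.$$

*Scales $x\le L$: bounding $N_l$.* For a pair counted in $N_l$, $q_{l+1}\ge q_t-(t-l-1)\ge8x-x=7x$, and for each $x$ there are at most $x$ values of $t$. So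
$$N_l\le\sum_{x\text{ dyadic},\ x\le\min(L,q_{l+1}/7)}x\le2\min\Big(L,\frac{q_{l+1}}7\Big)\le\min(2L,q_{l+1}).$$
If $N_l>0$, then $l\ge t-x\ge\max(1,K-L)=:l_0$ and $l\le t-1\le\min(K+L-2,t^*-1)=:l_1$. There are at most $2L$ integers in $[l_0,l_1]$; if $l_0>l_1$, there are no pairs.

*Scales $x\le L$: telescoping.* Let $\psi(q)=\int_0^q\min(1,2L/z)\,dz$, which is nondecreasing and $1$-Lipschitz. If $N_l>0$ and $\lambda_l>0$, put $a=q_{l+1}<b=q_l$; then $a>0$ and
$$\lambda_lN_l\le\min(2L,a)\ln\frac ba\le\int_a^b\frac{\min(2L,z)}z\,dz=\psi(q_l)-\psi(q_{l+1}).$$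
So $\sum_l\lambda_lN_l\le\sum_{l=l_0}^{l_1}(\psi(q_l)-\psi(q_{l+1}))^+$. By (8), $\psi(q_{l+1})\le\psi(q_l)+1$, so each difference $d=\psi(q_l)-\psi(q_{l+1})$ is at least $-1$ and $d^+\le d+1$. Telescoping, the sum is at most $\psi(q_{l_0})+2L$. Since $q_{l_0}\le l_0-1<K$,
$$\psi(q_{l_0})\le\psi(K)\le2L\Big(1+\ln\frac KL\Big):$$
if $K\le2L$ then $\psi(K)=K\le2L$, and otherwise $\psi(K)=2L+2L\ln\frac K{2L}$. So $\sum_l\lambda_lN_l\le4L+2L\ln\frac KL$, and the pairs with $x\le L$ number at most $8L+4L\ln\frac KL$.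

Total: at most $4L+8L+4L\ln\frac KL+L\log_2\frac KL$, as claimed.

**Step C: proof of Theorem 1.** Adding Steps A and B and using $2+4\ln2\le5$,
$$\sum_{t\in I}\log_2^+\frac{m_t}{\bar\Delta_t}\le27L+5L\log_2\frac KL.\tag{9}$$
The expectation in Theorem 1 is the average over $t\in\{K,\dots,K+L-1\}$ of $\mathbb E[\mathrm{ALG}^t/\mathrm{OPT}^t]$. For $t\in I$ use (7). For the other $t$ the expected ratio is less than $46$ (if $t\le40$ and $t\le t^*$) or equal to $1$ (if $t>t^*$). With (9),
$$\frac1L\sum_{t=K}^{K+L-1}\mathbb E\left[\frac{\mathrm{ALG}^t}{\mathrm{OPT}^t}\right]\le6656+89\Big(27+5\log_2\frac KL\Big)\le9100+450\log_2\frac KL.\qquad\blacksquare$$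

## 9. Groups of sixteen points: the logarithm of $K/L$ is needed

We prove Theorem 2 with a larger version of the four-point example, in which $r$ is tuned so that every $t$ in the window is bad. In Section 2 one extra center repaired everything. To defeat up to $L$ extra centers we need more than $L$ wasted steps, so $r^2$ is taken to be $L/K$.

**Step 1: the dataset.** Let $\ell=\ln(K/L)$. If $\ell<56$, any $X$ works, because the ratio is always at least $1$ and $(1+\ell)/72<1$. Let $\ell\ge56$, $D=16$, $r^2=L/K$, let $f_j,e_{j,b}$ ($1\le j\le K$, $1\le b\le D$) be orthonormal, and $X=\{f_j+re_{j,b}\}$: $K$ groups of $D$ points. Squared distances are $2r^2$ within a group and $2+2r^2$ across groups. For $K\le t<K+L$,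
$$0<\mathrm{OPT}^t\le KDr^2=DL:$$
for the upper bound use the centers $f_j$ and arbitrary further ones; the optimum is positive because $X$ has $16K>t$ distinct points.

**Step 2: the probability of waste.** While the cost is positive, the sampled points are distinct. Let $u_i$ be the number of groups not hit by the first $i$ centers. The hit groups contain $(K-u_i)D-i$ points that are not centers, each of cost $2r^2$; the other groups cost $u_iD(2+2r^2)$ in total. Suppose $i\le2K$ and $L\le u_i=u\le K/2$. Then $(K-u)D-i\ge8K-2K=6K$, so the hit groups cost at least $12Kr^2=12L$. The next step is wasted, that is, lies in a hit group, with conditional probability at least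
$$\frac{12L}{12L+2uD(1+r^2)}\ge\frac{6L}{6L+32u}\ge\frac{6L}{38u}\ge\frac L{7u},$$
using $r^2\le1$ and then $L\le u$.

**Step 3: levels.** Let $t=K+j$ with $0\le j<L$, and $v=\lceil L\ell/56\rceil$. Since $L\ell/56\ge L\ge1$, we have $v\ge L$ and $v\le L\ell/28=Ke^{-\ell}\ell/28<\lfloor K/2\rfloor$. Let $W_t=t-(K-u_t)$ be the number of wasted steps. The count $u_i$ starts at $u_1=K-1$ and decreases by at most one per step. For $v\le u\le\lfloor K/2\rfloor$ let $\sigma_u$ be the first time $i$ with $u_i=u$. We want to show that $u_t<v$ is unlikely: to get below $v$ the process must pass all these levels, and at each level it wastes a step with probability at least $L/(7u)$.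

**Step 4: independent coin tosses below the waste.** We construct independent variables $\xi_u$, Bernoulli with parameter $L/(7u)$, such that $\xi_u=1$ and $\sigma_u<t$ imply that the step $\sigma_u\to\sigma_u+1$ is wasted. If $\sigma_u<t$, let $p\ge L/(7u)$ be the conditional probability, given $\mathcal F_{\sigma_u}$, that this step is wasted (Step 2 applies since $\sigma_u<t<2K$ and $L\le v\le u\le K/2$). If it is not wasted, put $\xi_u=0$. If it is wasted, let $\xi_u=1$ with probability $\frac L{7u}/p$ and $\xi_u=0$ otherwise, using fresh independent randomness. If $\sigma_u\ge t$ or $\sigma_u$ does not exist, let $\xi_u$ be a fresh Bernoulli variable with parameter $L/(7u)$.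

Process the levels in decreasing order. If $u'>u$ and $\sigma_u<t$, then $\sigma_{u'}+1\le\sigma_u$, so $\xi_{u'}$ is determined by the history up to time $\sigma_u$ and auxiliary randomness. Hence, conditionally on the history up to time $\min(\sigma_u,t)$ and on all $\xi_{u'}$ with $u'>u$, the variable $\xi_u$ is Bernoulli with parameter $L/(7u)$. As this parameter is a constant, the $\xi_u$ are independent.

**Step 5: comparison.** Let $\Sigma=\sum_{u=v}^{\lfloor K/2\rfloor}\xi_u$. On $\{u_t<v\}$ every $\sigma_u$ with $v\le u\le\lfloor K/2\rfloor$ is less than $t$, and the steps at the times $\sigma_u$ are distinct, so $W_t\ge\Sigma$ there. On the other hand $W_t=u_t+j<v+L$ there. Now $2v/L\le\ell/14$, so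
$$\mathbb E\Sigma=\frac L7\sum_{u=v}^{\lfloor K/2\rfloor}\frac1u\ge\frac L7\ln\frac K{2v}\ge\frac L7\Big(\ell-\ln\frac\ell{14}\Big)\ge\frac{L\ell}8.$$
The last inequality is $\ell\ge8\ln(\ell/14)$: at $\ell=56$ the right side is $8\ln4<12$, and $\ell-8\ln(\ell/14)$ increases for $\ell\ge8$. Further
$$v+L\le\frac{L\ell}{28}+\frac{L\ell}{56}=\frac{3L\ell}{56}<\frac{L\ell}{16}\le\frac12\mathbb E\Sigma,\qquad\mathrm{Var}\,\Sigma\le\mathbb E\Sigma .$$
So by Chebyshev's inequality
$$\mathbb P(u_t<v)\le\mathbb P\Big(\Sigma<\frac12\mathbb E\Sigma\Big)\le\frac4{\mathbb E\Sigma}\le\frac{32}{L\ell}\le\frac{32}{56}<0.6 .$$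

**Step 6: conclusion.** Thus $\mathbb Eu_t\ge0.4\,v\ge0.4\,L\ell/56$. Each group that is not hit costs at least $2D$, so
$$\mathbb E\left[\frac{\mathrm{ALG}^t}{\mathrm{OPT}^t}\right]\ge\frac{2D\,\mathbb Eu_t}{DL}\ge\frac{0.8\,\ell}{56}=\frac\ell{70}\ge\frac{1+\ell}{72},$$
where the last inequality holds because $\ell\ge35$. This is true for every $t\in\{K,\dots,K+L-1\}$, with the same $X$. $\blacksquare$
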